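# Embedding corners of $A$ into hereditary subalgebras of $C^*(G,A,\alpha)$ for finite $G$

## 1. Unitaries of the crossed product that commute with the coefficients

Throughout, $\alpha\colon G\to\mathrm{Aut}(A)$ is an action of a finite group on a C\*-algebra. Homomorphisms are \*-homomorphisms and ideals are closed and two-sided. A hereditary subalgebra of $Q$ is a C\*-subalgebra $D\subset Q$ with $DQD\subset D$. $M(Q)$ is the multiplier algebra, and $\mathrm{Her}_Q(r)=\overline{rQr}$ for $r\in Q_+$.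

Write $P=C^*(G,A,\alpha)$. Since $G$ is finite,
$$P=\bigoplus_{g\in G}A\lambda_g,$$
where the $\lambda_g\in M(P)$ are the canonical unitaries, so $\lambda_g\lambda_h=\lambda_{gh}$ and $\lambda_ga\lambda_g^*=\alpha_g(a)$. The map $E(\sum_g a_g\lambda_g)=a_1$ is a conditional expectation $P\to A$. For $x=\sum a_g\lambda_g$ we have $a_g=E(x\lambda_g^*)$, so $\|a_g\|\le\|x\|$. Also $E(xx^*)=\sum_g a_ga_g^*$, so $E$ is faithful. An approximate identity of $A$ is one for $P$; hence $M(A)\subset M(P)$, and $\lambda_gm\lambda_g^*=\alpha_g(m)$ for $m\in M(A)$.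

The proof turns on the following algebra. Let
$$N=\{g\in G:\ \alpha_g=\mathrm{Ad}\,u_g\text{ for some unitary }u_g\in M(A)\},$$
a subgroup of $G$. Choose such $u_g$, with $u_1=1$, let $Z$ be the center of $M(A)$, and put
$$w_g=u_g^*\lambda_g\in M(P)\quad(g\in N),\qquad \mathcal C=\sum_{g\in N}Zw_g\subset M(P).$$

Conjugation by $\lambda_g$ and by $u_g$ do the same thing to $A$, so their quotient does nothing: for $a\in M(A)$,
$$w_gaw_g^*=u_g^*\alpha_g(a)u_g=a.$$
Next, $w_gw_h=u_g^*\alpha_g(u_h^*)\lambda_{gh}$, and $\alpha_g(u_h^*)=u_gu_h^*u_g^*$, so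
$$w_gw_h=\omega(g,h)w_{gh},\qquad \omega(g,h)=u_h^*u_g^*u_{gh}\in M(A).\tag{1}$$
Since $\omega(g,h)=w_gw_hw_{gh}^*$ also commutes with $M(A)$, it is a unitary of $Z$. As $w_1=1$, we get $w_g^*=\omega(g,g^{-1})^*w_{g^{-1}}$. So $\mathcal C$ is a unital \*-algebra that commutes with $A$, and $Z$ is central in it. For $X=\sum z_gw_g$ and $a\in A$ we have $aX=\sum_g az_gu_g^*\lambda_g\in P$, hence $\|az_g\|\le\|aX\|$, and taking the supremum over $\|a\|\le1$,
$$\|z_g\|\le\|X\|.\tag{2}$$
So the sum defining $\mathcal C$ is direct, $\mathcal C$ is complete, and $\mathcal C$ is a unital C\*-algebra. Put $\tau(\sum z_gw_g)=z_1$. Because $w_gw_h^*\in Zw_{gh^{-1}}$, with $w_gw_g^*=1$,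
$$E(aX)=a\,\tau(X)\quad(a\in A,\ X\in\mathcal C),\qquad \tau(XX^*)=\sum_{g\in N} z_gz_g^*\ge0.\tag{3}$$

**Example 1.** Let $G=\mathbb Z_2=\{1,g\}$ act trivially on $A=\mathbb C$. With $u_g=1$ we get $w_g=\lambda:=\lambda_g$ and $\mathcal C=P=C^*(\mathbb Z_2)\cong\mathbb C\oplus\mathbb C$, with minimal projections $(1\pm\lambda)/2$.

**Example 2.** Let $A=M_2$, let $G=\mathbb Z_2\times\mathbb Z_2$, let $R,T'$ be anticommuting self-adjoint unitaries in $M_2$, and put $u_{10}=R$, $u_{01}=T'$, $u_{11}=RT'$, $\alpha_g=\mathrm{Ad}\,u_g$. This is an action because the $u_g$ multiply up to sign. Here $N=G$ and $Z=\mathbb C$. By (1), $\omega(10,01)=T'RRT'=1$, $\omega(01,10)=RT'RT'=-1$, and $\omega(10,10)=\omega(01,01)=1$. So $\mathcal C$ is four-dimensional, generated by two anticommuting self-adjoint unitaries, that is, $\mathcal C\cong M_2$. Also $P=\bigoplus Aw_g\cong M_2\otimes\mathcal C\cong M_4$.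

If $Q\in\mathcal C$ is a projection, then $a\mapsto aQ$ is a homomorphism from $A$ to $P$, because $Q$ commutes with $A$. So $\mathcal C$ produces homomorphisms from $A$, and from its subalgebras, into $P$. We use it to place a piece of $A$ inside a prescribed corner of $P$.

## 2. Pieces of $A$ inside an arbitrary corner

A nonzero hereditary subalgebra $B\subset P$ need not meet $A$. In Example 1, $B=\mathbb C(1+\lambda)/2$ has $B\cap A=0$. The problem, posed by Cornel Pasnicu and N. Christopher Phillips in "Crossed products by spectrally free actions", arXiv:1308.4921 (2013), asks whether $B$ nevertheless contains a copy of a nonzero hereditary subalgebra of $A$, with no freeness or outerness condition on $\alpha$. For $G=\mathbb Z_2$ and an arbitrary action this was known to hold. The answer is yes in general; no separability, simplicity or unitality is needed.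

**Theorem 1.** Let $\alpha\colon G\to\mathrm{Aut}(A)$ be an action of a finite group, $B\subset P=C^*(G,A,\alpha)$ a hereditary subalgebra, and $C\subset A$ a hereditary subalgebra with $CB\ne0$. Then there are a nonzero hereditary subalgebra $D$ of $A$ with $D\subset C$ and an injective homomorphism $\varphi\colon D\to B$.

**Corollary 2.** For every action of a finite group $G$ on a C\*-algebra $A$ and every nonzero hereditary subalgebra $B\subset C^*(G,A,\alpha)$ there are a nonzero hereditary subalgebra $D\subset A$ and an injective homomorphism $D\to B$.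

Corollary 2 is the case $C=A$: an approximate identity of $A$ is one for $P$, so $B\ne0$ gives $AB\ne0$.

## 3. Comparison, thin corners, and three cases by hand

Two facts let us move between corners.

* (F1) For $v\in Q$: $\mathrm{Her}_Q(v^*v)\cong\mathrm{Her}_Q(vv^*)$, via $y\mapsto wyw^*$, where $v=w|v|$ is the polar decomposition in $Q^{**}$.
* (F2) (Kirchberg–Rørdam, Adv. Math. 167 (2002), Lemma 2.2.) If $p,q\in Q_+$ and $\|p-q\|<\eta$, there is $d\in Q$ with $dqd^*=(p-\eta)_+$.

We also need a corner on which a given positive element is almost $1$. For $0<\gamma<1$ let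
$$h_\gamma(t)=\max\Big(0,\frac{t-1+\gamma}{\gamma}\Big),\qquad k_\gamma(t)=\min\Big(1,\frac t{1-\gamma}\Big).$$
Then $h_\gamma=0$ on $[0,1-\gamma]$, $k_\gamma=1$ on $[1-\gamma,1]$, and $k_\gamma h_\gamma=h_\gamma$ on $[0,1]$.

**Definition (thin corner).** For $x\in A_+$ with $\|x\|=1$ put $C_\gamma(x)=\mathrm{Her}_A(h_\gamma(x))$.

It is nonzero because $h_\gamma(1)=1$ and $1\in\mathrm{sp}(x)$. If $x$ lies in a hereditary subalgebra $C$, then $C_\gamma(x)\subset C$. For example, if $A=C([0,1])$ and $x(s)=s$, then $C_\gamma(x)=C_0((1-\gamma,1])$. For $y\in C_\gamma(x)$ we have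
$$k_\gamma(x)y=y,\qquad\|(1-x)y\|\le\gamma\|y\|,\tag{4}$$
the second because $y=\lim_jh_\gamma(x)^{1/j}y$ and $\|(1-x)h_\gamma(x)^{1/j}\|\le\gamma$. In the same way, if $\pi$ is a representation of $A$ on $H$,
$$\|\pi(x)\xi-\xi\|\le\gamma\|\xi\|\qquad\text{for }\xi\in\overline{\pi(C_\gamma(x))H}.\tag{5}$$
If moreover $y\ge0$, then $yxy\ge(1-\gamma)y^2$, because $x\ge(1-\gamma)h_\gamma(x)^{1/j}$ for all $j$.

*$A=\mathbb C$.* Here $P=C^*(G)$ is finite-dimensional, so $B$ contains a nonzero projection $e$; take $D=\mathbb C$ and $d\mapsto de$.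

*Trivial action on any $A$.* Now $P=A\otimes C^*(G)\cong\bigoplus_iM_{n_i}(A)$. Take $0\ne b\in B_+$. In some summand $b$ has a nonzero diagonal entry $b_{kk}\ge0$, since a positive matrix with zero diagonal is zero. Choose $a\in A$ with $a^*b_{kk}a\ne0$ and let $x=b^{1/2}(a\otimes e_{kk})$. Then $x^*x=a^*b_{kk}a\otimes e_{kk}$ and $xx^*\in\mathrm{Her}_P(b)\subset B$. By (F1), $D=\mathrm{Her}_A(a^*b_{kk}a)$ embeds into $B$. Note the projection $1\otimes e_{kk}$: it lies in $\mathcal C$.

*Example 2.* Here $P\cong M_2\otimes\mathcal C\cong M_4$. If $B$ is the corner of a rank one projection, $B\cong\mathbb C$, so $A=M_2$ itself does not embed, but $D=\mathbb Ce$ with $e\in M_2$ a rank one projection does. So passing to a small $D$ is necessary.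

## 4. Compressing into $A$, and the projection $(1+\lambda)/2$

The natural plan is to compress an element of $B$ until only its coefficient in $A$ is left. Take $b=\sum b_g\lambda_g\in B_+$, scaled so that $\|b_1\|=1$. For $y\in A_+$,
$$yby=yb_1y+\sum_{g\ne1}yb_g\alpha_g(y)\lambda_g.$$
Suppose we can find $y\in C_{1/2}(b_1)_+$ with $\|y\|=1$ and $\big\|\sum_{g\ne1}yb_g\alpha_g(y)\lambda_g\big\|\le\frac1{16}$. Then $\|yby-yb_1y\|<\frac18$, and $yb_1y\ge\frac12y^2$ has norm at least $\frac12$, so $r=(yb_1y-\frac18)_+$ is a nonzero element of $A$. By (F2), $r=d(yby)d^*$ with $d\in P$. With $v=b^{1/2}yd^*$ we have $v^*v=r$ and $vv^*\in\mathrm{Her}_P(b)\subset B$, so (F1) embeds $\mathrm{Her}_A(r)\subset\mathrm{Her}_P(r)$ into $B$, and we are done.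

The plan needs $yb_g\alpha_g(y)$ to be small for some $y$ of norm $1$. In Example 1 with $b=2\cdot(1+\lambda)/2=1+\lambda$ we have $yb_g\alpha_g(y)=y^2$, which has norm $1$. No trick repairs this: $d(yby)d^*$ is always a multiple of the projection $(1+\lambda)/2$, so it is never a nonzero element of $A=\mathbb C$.

So we need two things.

1. A dichotomy: if $yb_g\alpha_g(y)$ cannot be made small, then $\alpha_g$ is really inner on some nonzero invariant ideal. This is Section 6, and it uses the finite order of $\alpha_g$.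
2. A new target for the compression. After restricting to a suitable ideal, the terms with $g\notin N$ can be made small, and the terms with $g\in N$ can be made scalar-like: $yby\approx y^2T$ with $T\in\mathcal C_+$. A spectral projection $Q$ of $T$ then replaces the number $\|b_1\|$, and $d\mapsto dQ$ replaces the inclusion of $A$. In Example 1, $T=1+\lambda$ and $Q=(1+\lambda)/2$.

## 5. Excision by elements of a hereditary subalgebra

The following facts make "scalar-like" precise.

* (F3) (Excision; Akemann–Anderson–Pedersen.) If $f$ is a pure state of $Q$, there is a net $y_i\in Q_+$ with $\|y_i\|=1=f(y_i)$ and $\|y_icy_i-f(c)y_i^2\|\to0$ for all $c\in Q$.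
* (F4) Kadison transitivity, self-adjoint version, for finitely many pairwise inequivalent irreducible representations (e.g. Takesaki I, Thm. II.4.18): on finitely many vectors, one self-adjoint element can be made to act in the representations as any prescribed self-adjoint operators.
* (F5) Let $C\subset A$ be hereditary. A pure state of $C$ extends uniquely to a state of $A$, and the extension is pure. If $\pi$ is an irreducible representation of $A$ on $H$ with $\pi(C)\ne0$, then $\pi|_C$ is irreducible on $\overline{\pi(C)H}$. Inequivalent $\pi,\rho$ with $\pi(C),\rho(C)\ne0$ have inequivalent restrictions to $C$.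

The last part of (F5) follows from the first: if the restrictions were equivalent, a unit vector $\xi\in\overline{\pi(C)H}$ and its partner $\xi'$ would give the same pure state of $C$, hence by unique extension the same pure state of $A$, and $\pi\simeq\rho$ by GNS. Two consequences will be used. If $\xi\in\overline{\pi(C)H}$ is a unit vector, then $\langle\pi(\cdot)\xi,\xi\rangle|_C$ is a pure state of $C$, whose extension has GNS data $(\pi,H,\xi)$. Conversely, if $f$ is a pure state of $C$ and $(\pi,H,\xi)$ is the GNS representation of its extension, then $\xi\in\overline{\pi(C)H}$, because $f(e_\nu)\to1$ for an approximate identity $(e_\nu)$ of $C$, so $\pi(e_\nu)\xi\to\xi$.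

**Proof of (F3).** Extend $f$ to a pure state of the unitization $\tilde Q$, with GNS data $(\pi,\xi)$. Let $\mathcal N=\{x\in\tilde Q:f(x^*x)=0\}$ and let $(u_i)$ be an increasing positive contractive approximate identity of $\mathcal N\cap\mathcal N^*$. By purity, $\ker f=\mathcal N+\mathcal N^*$. For $x\in\mathcal N$ we have $x^*x\in\mathcal N\cap\mathcal N^*$, so $\|x(1-u_i)\|^2=\|(1-u_i)x^*x(1-u_i)\|\to0$. Writing $c-f(c)1\in\mathcal N+\mathcal N^*$ gives
$$(1-u_i)c(1-u_i)-f(c)(1-u_i)^2\to0 .$$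
By (F4) there is $z=z^*\in Q$ with $\pi(z)\xi=\xi$; then $e=\min(1,\max(z,0))\in Q_+$ has $\|e\|=1$ and $\pi(e)\xi=\xi$. Put $y_i=(1-u_i)e(1-u_i)\in Q_+$. As $u_i\in\mathcal N$, $\pi(u_i)\xi=0$, so $f(y_i)=1$, and $\|y_i\|\le1$ forces $\|y_i\|=1$. Finally $y_icy_i=(1-u_i)e\,[(1-u_i)c(1-u_i)]\,e(1-u_i)$ is asymptotically $f(c)(1-u_i)e(1-u_i)^2e(1-u_i)=f(c)y_i^2$. $\square$

We need excision of multipliers of $A$ by elements of a small $C\subset A$.

**Lemma 3.** Let $C\subset A$ be hereditary and $f$ a pure state of $C$. Let $(\pi,H,\xi)$ be the GNS representation of its extension to $A$, extend $\pi$ to $M(A)$, and put $f(m)=\langle\pi(m)\xi,\xi\rangle$ for $m\in M(A)$. The net $(y_i)$ in $C$ from (F3) satisfies $\|y_imy_i-f(m)y_i^2\|\to0$ for all $m\in M(A)$.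

**Proof.** Fix one member $y_0$ of the net. From $f(y_0)=1=\|y_0\|$ we get $\|\pi(y_0)\xi-\xi\|^2\le1-2+1=0$, so $\pi(y_0)\xi=\xi$ and $f(2y_0-y_0^2)=1$. Hence
$$y_i(1-y_0)^2y_i=y_i^2-y_i(2y_0-y_0^2)y_i\to0,$$
that is, $\|(1-y_0)y_i\|\to0$. So $y_imy_i$ and $y_i(y_0my_0)y_i$ differ by at most $2\|m\|\,\|(1-y_0)y_i\|\to0$. Now $y_0my_0=y_0^{1/2}(y_0^{1/2}my_0^{1/2})y_0^{1/2}\in C$, and $f(y_0my_0)=\langle\pi(m)\pi(y_0)\xi,\pi(y_0)\xi\rangle=f(m)$. Apply (F3) to $y_0my_0$. $\square$

## 6. When $xa\beta(x)$ stays away from zero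

**Definition.** For $\beta\in\mathrm{Aut}(A)$, $a\in A$ and $C\subset A$ nonzero hereditary, put
$$\delta_a(C)=\inf\{\|xa\beta(x)\|:\ x\in C_+,\ \|x\|=1\}.$$

If $\beta$ is the flip of $\mathbb C\oplus\mathbb C$ and $C=A$, then $x=(1,0)$ gives $xa\beta(x)=0$, so $\delta_a(C)=0$ for every $a$. If $A$ is unital and $\beta=\mathrm{Ad}\,u$, then $xu^*\beta(x)=x^2u^*$, so $\delta_{u^*}(A)=1$. The aim is a converse to the second example for $\beta$ of finite order. We start in each irreducible representation.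

**Lemma 4.** Suppose $\delta:=\delta_a(C)>0$. Let $\pi$ be an irreducible representation of $A$ on $H$ with $\pi(C)\ne0$. Then there is a unitary $W$ on $H$ with $\pi\circ\beta=W\pi(\cdot)W^*$. For every such $W$ and every unit vector $\xi\in\overline{\pi(C)H}$, $|\langle\pi(a)W\xi,\xi\rangle|\ge\delta$.

**Proof.** Let $p$ be the projection onto $\overline{\pi(C)H}$, $\xi\in pH$ a unit vector, $\rho=\pi\circ\beta$ and $\eta=\pi(a)^*\xi$.

**Step 1: an $x\in C_+$ that fixes $\xi$ and is transparent to $\eta$.** We find $x\in C_+$ with $\|x\|=1$, $\pi(x)\xi=\xi$, and a number $t$ with $\|\rho(k(x))\eta\|=|t|$ for all continuous $k$ on $[0,1]$ with $k(0)=0$, $k(1)=1$.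

*Case 1: $\rho\not\simeq\pi$.* Let $q$ be the projection onto $\overline{\rho(C)H}$. By (F5) and (F4) there is $z=z^*\in C$ with $\pi(z)\xi=\xi$ and, if $q\ne0$, $\rho(z)q\eta=0$. Put $x=\min(1,\max(z,0))$. Then $\pi(x)\xi=\xi$, so $\|x\|=1$. Since $\rho(c)=\rho(c)q$ for $c\in C$, we get $\rho(k(x))\eta=\rho(k(x))q\eta=0$. Take $t=0$.

*Case 2: $\rho=W\pi(\cdot)W^*$.* Write $pW^*\eta=\zeta=t\xi+\zeta'$ with $\zeta'\perp\xi$. Then
$$t=\langle W^*\pi(a)^*\xi,\xi\rangle=\overline{\langle\pi(a)W\xi,\xi\rangle}.$$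
By (F4) choose $z=z^*\in C$ with $\pi(z)\xi=\xi$ and $\pi(z)\zeta'=0$, and let $x=\min(1,\max(z,0))$. As $\pi(c)=\pi(c)p$ for $c\in C$, $\rho(k(x))\eta=W\pi(k(x))W^*\eta=W\pi(k(x))\zeta=tW\xi$.

**Step 2: excise at $\xi$ inside the thin corner of $x$.** Let $h=h_{1/2}$, $k=k_{1/2}$, $C'=C_{1/2}(x)\subset C$. Since $\pi(h(x))\xi=\xi$, we have $\xi\in\overline{\pi(C')H}$, so $f=\langle\pi(\cdot)\xi,\xi\rangle$ restricts to a pure state of $C'$. Take $(y_i)$ in $C'$ as in Lemma 3. By (4), $y_i^2=k(x)y_i^2k(x)\le k(x)^2$, so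
$$\delta^2\le\|y_ia\beta(y_i)\|^2=\|y_ia\beta(y_i^2)a^*y_i\|\le\|y_ia\beta(k(x)^2)a^*y_i\|\longrightarrow f\big(a\beta(k(x)^2)a^*\big)=\|\rho(k(x))\eta\|^2=|t|^2.$$
So $|t|\ge\delta>0$. Case 1 is therefore impossible, and Case 2, which allows any implementing $W$, gives the claim. $\square$

## 7. Finite order: from pointwise implementation to an inner restriction

**Proposition 5.** Let $\beta\in\mathrm{Aut}(A)$, $\beta^n=\mathrm{id}$, and suppose $\delta_a(C)>0$ for some $a\in A$ and some nonzero hereditary $C$. Then: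

1. there is a nonzero hereditary $\beta$-invariant $H_0\subset A$ with $\beta|_{H_0}=\mathrm{id}$;
2. there are a nonzero $\beta$-invariant ideal $J$ and a unitary $u\in M(J)$ with $\beta|_J=\mathrm{Ad}\,u$.

To see what to aim for, let $A$ be unital and $\beta=\mathrm{Ad}\,u$ with $u^n=1$. If $e$ is a spectral projection of $u$ for one eigenvalue, then $\beta(exe)=uexeu^*=exe$, so $H_0=eAe$ works whenever $e\ne0$. In general the unitaries $W_\pi$ of Lemma 4 vary with $\pi$ and are not given by multipliers. We use $a$ to approximate $W_\pi^{-1}$ on a corner, uniformly in $\pi$. We then approximate the eigenprojections of $W_\pi$ by elements of $A$, and remove the error by functional calculus.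

**Proof.** Scale $a$ so that $\delta_a(C)=1$. For $\varepsilon>0$ put
$$\varepsilon_1=n2^n\varepsilon,\qquad\varepsilon_2=\varepsilon+24\varepsilon_1,\qquad\varepsilon_3=n2^n\varepsilon_2,$$
and fix $\varepsilon$ with $6\varepsilon_3<1/n^2$; all these numbers are then $<1$. Call an irreducible $\pi$ *alive* on $C'$ if $\pi(C')\ne0$.

**Step (a): make $\pi(a)W_\pi$ close to $1$ on a corner.** *There is a nonzero hereditary $C_2\subset C$ such that for each $\pi$ alive on $C_2$, with $p_2$ the projection onto $\overline{\pi(C_2)H}$, there is a unitary $W_\pi$ with $\pi\circ\beta=W_\pi\pi(\cdot)W_\pi^*$ and $\|p_2\pi(a)W_\pi p_2-p_2\|\le\varepsilon$.*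

Let $\sigma>0$ satisfy $2\sqrt{4\sigma+4\sigma^2}\le\varepsilon$. Choose $x\in C_+$, $\|x\|=1$, with $\|xa\beta(x)\|\le1+\sigma$, choose $\gamma\in(0,1)$ with $2\gamma\|a\|\le\sigma$, and let $C_2=C_\gamma(x)$. Let $\pi$ be alive on $C_2$, let $W$ implement $\beta$ in $\pi$ (Lemma 4), and let $\xi\in p_2H$ be a unit vector. By Lemma 4, $|\langle\pi(a)W\xi,\xi\rangle|\ge1$. By (5), replacing both $\xi$'s by $\pi(x)\xi$ costs at most $2\gamma\|a\|$, and $W\pi(x)=\pi(\beta(x))W$, so
$$|\langle\pi(a)W\xi,\xi\rangle|\le|\langle\pi(xa\beta(x))W\xi,\xi\rangle|+2\gamma\|a\|\le1+2\sigma .$$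
So the numerical range of $T=p_2\pi(a)Wp_2|_{p_2H}$ lies in the annulus $\{1\le|t|\le1+2\sigma\}$, and it is convex (Toeplitz–Hausdorff). A convex set in a thin annulus is small. Indeed, let $t_0$ be the point of its closure nearest $0$ and $\theta=t_0/|t_0|$. By convexity $\mathrm{Re}(t\bar\theta)\ge|t_0|\ge1$ for all $t$ in the numerical range, so
$$|t\bar\theta-1|^2=|t|^2-2\,\mathrm{Re}(t\bar\theta)+1\le(1+2\sigma)^2-1=4\sigma+4\sigma^2 .$$
The norm is at most twice the numerical radius, so $\|\bar\theta T-1\|\le\varepsilon$. Take $W_\pi=\bar\theta W$.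

**Step (b): approximate all powers $W_\pi^{-j}$ by elements of $A$.** *Suppose $C'$ is nonzero hereditary, $\tilde a\in A$, $0<\varepsilon'\le1$, and for all $\pi$ alive on $C'$ unitaries $W_\pi$ implementing $\beta$ are given with $\|p'\pi(\tilde a)W_\pi p'-p'\|\le\varepsilon'$, where $p'$ projects onto $\overline{\pi(C')H}$. Let $c\in C'_+$, $\|c\|=1$, $a'=c\tilde a\beta(c)$, $a_j=a'\beta(a')\cdots\beta^{j-1}(a')$. Then for $\pi$ alive on $C'$*
$$\|\pi(a_j)-\pi(c^{2j})W_\pi^{-j}\|\le n2^n\varepsilon'\qquad(1\le j\le n).\tag{6}$$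

Since $\pi(\beta(c))W_\pi=W_\pi\pi(c)$, we have $\pi(a')W_\pi=\pi(c)\pi(\tilde a)W_\pi\pi(c)$. As $\pi(c)=p'\pi(c)=\pi(c)p'$, this is within $\varepsilon'$ of $\pi(c^2)$, so $\|\pi(a')-\pi(c^2)W_\pi^{-1}\|\le\varepsilon'$. Conjugating by $W_\pi^k$, $\pi(\beta^k(a'))$ is within $\varepsilon'$ of $W_\pi^k\pi(c^2)W_\pi^{-k-1}$. The former has norm $\le2$, the latter norm $\le1$, and the product telescopes:
$$\prod_{k=0}^{j-1}W_\pi^k\pi(c^2)W_\pi^{-k-1}=\pi(c^{2j})W_\pi^{-j}.$$
Replacing the $j$ factors one at a time gives an error of at most $j2^{j-1}\varepsilon'\le n2^n\varepsilon'$.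

**Step (c): normalize so that $W_\pi^n=1$.** Since $\beta^n=\mathrm{id}$, $W_\pi^n$ commutes with $\pi(A)$, so $W_\pi^n=s_\pi\in\mathbb T$. We show that on a smaller corner $s_\pi$ is nearly independent of $\pi$.

Pick $c\in(C_2)_+$ with $\|c\|=1$ and a pure state $f$ of $C_2$ with $f(c)=1$; then $f(c^{2n})=1$. Let $m=a_n$ from (b) for $C'=C_2$, $\tilde a=a$, $\varepsilon'=\varepsilon$. By (6), $\|\pi(m)-\bar s_\pi\pi(c^{2n})\|\le\varepsilon_1$ for $\pi$ alive on $C_2$. By Lemma 3 there is $y\in(C_2)_+$, $\|y\|=1$, with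
$$\|ymy-f(m)y^2\|\le\varepsilon_1,\qquad\|yc^{2n}y-y^2\|\le\varepsilon_1 .$$
Let $C_3=C_{1/2}(y)\subset C_2$. If $\pi$ is alive on $C_3$, then $\pi(h_{1/2}(y))\ne0$, so $\|\pi(y)\|\ge\frac12$. Passing from $f(m)y^2$ to $ymy$, to $\bar s_\pi yc^{2n}y$, to $\bar s_\pi y^2$ under $\pi$ gives $\|(f(m)-\bar s_\pi)\pi(y^2)\|\le3\varepsilon_1$, and $\|\pi(y^2)\|\ge\frac14$, so $|f(m)-\bar s_\pi|\le12\varepsilon_1$. Fix $s_0=s_{\pi_0}$ for one $\pi_0$ alive on $C_3$. Then $|s_\pi-s_0|\le24\varepsilon_1$ for all $\pi$ alive on $C_3$. Let $\kappa^n=s_0$ and let $\mu_\pi$ be the principal $n$-th root of $s_\pi/s_0$, so $|\mu_\pi-1|\le|s_\pi/s_0-1|\le24\varepsilon_1$.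

Replace $W_\pi$ by $(\kappa\mu_\pi)^{-1}W_\pi$ and $a$ by $\kappa a$. The new $W_\pi$ still implements $\beta$, and $W_\pi^n=(s_0\cdot s_\pi/s_0)^{-1}s_\pi=1$. Let $p_3$ be the projection onto $\overline{\pi(C_3)H}$ and $X=p_3\pi(a)W_\pi p_3$ for the old $a,W_\pi$. As $p_3\le p_2$, $\|X-p_3\|\le\varepsilon$. The new compression is $\mu_\pi^{-1}X$, and $\mu_\pi^{-1}X-p_3=\mu_\pi^{-1}(X-p_3)+(\mu_\pi^{-1}-1)p_3$. So for all $\pi$ alive on $C_3$ and the new $a,W_\pi$,
$$W_\pi^n=1,\qquad\|p_3\pi(a)W_\pi p_3-p_3\|\le\varepsilon+24\varepsilon_1=\varepsilon_2.\tag{7}$$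

**Step (d): a $\beta$-fixed element living exactly in one eigenspace of every $W_\pi$.** From now on alive means alive on $C_3$. If $\pi$ is not alive, then no $\pi\circ\beta^k$ is alive. Indeed, if $\sigma'=\pi\circ\beta^k$ with $0\le k\le n$ is alive, then $\sigma'\circ\beta\simeq\sigma'$ by Lemma 4; iterating, $\sigma'\simeq\sigma'\circ\beta^{n-k}=\pi$, and being alive depends only on the equivalence class.

Pick $c\in(C_3)_+$, $\|c\|=1$, apply (b) with $C'=C_3$, $\tilde a=a$, $\varepsilon'=\varepsilon_2$ (allowed by (7)), and set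
$$b_0=c^{2n},\qquad b_j=c^{2(n-j)}a_j\quad(1\le j\le n-1).$$
Then $\|\pi(b_j)-\pi(c^{2n})W_\pi^{-j}\|\le\varepsilon_3$ for $\pi$ alive, and $\pi(b_j)=0$ otherwise since $\pi(c)=0$. Let $\zeta=e^{2\pi i/n}$. Because $W_\pi^n=1$,
$$e_{\pi,k}=\frac1n\sum_{j=0}^{n-1}\zeta^{jk}W_\pi^{-j}$$
is the spectral projection of $W_\pi$ for the eigenvalue $\zeta^k$. With $q_k=\frac1n\sum_{j}\zeta^{jk}b_j\in A$ we have $\|\pi(q_k)-\pi(c^{2n})e_{\pi,k}\|\le\varepsilon_3$ for $\pi$ alive.

Choose an irreducible $\pi_0$ with $\|\pi_0(c)\|=1$; it is alive. Since $\sum_k\pi_0(c^{2n})e_{\pi_0,k}=\pi_0(c^{2n})$ has norm $1$, some $k$ has $\|\pi_0(c^{2n})e_{\pi_0,k}\|\ge1/n$. Fix this $k$, write $e_\pi=e_{\pi,k}$, $q=q_k$, and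
$$r=\frac1n\sum_{j=0}^{n-1}\beta^j(q^*q)\in A_+,\qquad\beta(r)=r .$$

Let $\pi$ be alive. Since $\|\pi(c^{2n})e_\pi\|\le1$, $\|\pi(q^*q)-e_\pi\pi(c^{4n})e_\pi\|\le2\varepsilon_3+\varepsilon_3^2\le3\varepsilon_3$. The operator $e_\pi\pi(c^{4n})e_\pi$ commutes with $W_\pi$, and $\pi(\beta^j(q^*q))=W_\pi^j\pi(q^*q)W_\pi^{-j}$, so averaging gives $\|\pi(r)-e_\pi\pi(c^{4n})e_\pi\|\le3\varepsilon_3$. As $\beta(r)=r$, $\pi(r)$ commutes with $W_\pi$, hence with $e_\pi$. So $\pi(r)(1-e_\pi)$ is positive of norm at most $3\varepsilon_3$, and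
$$r'=(r-3\varepsilon_3)_+\quad\text{satisfies}\quad\pi(r')=e_\pi\pi(r')e_\pi .$$
The error is gone. Moreover $\|r\|\ge\|\pi_0(c^{2n})e_{\pi_0}\|^2-3\varepsilon_3\ge n^{-2}-3\varepsilon_3>3\varepsilon_3$, so $r'\ne0$. If $\pi$ is not alive, $\pi(r)=0$, because no $\pi\circ\beta^j$ is alive and so all $(\pi\circ\beta^j)(q)=0$.

Let $H_0=\mathrm{Her}_A(r')\ne0$. It is $\beta$-invariant since $\beta(r')=r'$. Let $x\in H_0$. If $\pi$ is alive, $\pi(x)=e_\pi\pi(x)e_\pi$, so $\pi(\beta(x))=W_\pi\pi(x)W_\pi^*=\zeta^k\zeta^{-k}\pi(x)=\pi(x)$. If $\pi$ is not alive, $\pi(x)=0$, and $\pi(\beta(x))=0$ since $\beta(x)\in H_0$. Irreducible representations separate points, so $\beta(x)=x$. This proves (1).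

**Step (e): from a fixed corner to an inner restriction on the ideal it generates.** Let $J=\overline{\mathrm{span}}\,AH_0A$, a nonzero $\beta$-invariant ideal. For $x_i,y_i\in A$, $h_i\in H_0$ put
$$u\Big(\sum_ix_ih_iy_i\Big)=\sum_i\beta(x_i)h_iy_i .$$
For $h,h'\in H_0$ and $x,x'\in A$, $h^*x^*x'h'\in H_0$, so
$$h^*\beta(x^*x')h'=\beta(h^*x^*x'h')=h^*x^*x'h' .$$
Therefore
$$\Big(\sum_i\beta(x_i)h_iy_i\Big)^*\Big(\sum_j\beta(x_j')h_j'y_j'\Big)=\Big(\sum_ix_ih_iy_i\Big)^*\Big(\sum_jx_j'h_j'y_j'\Big).$$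
So $u$ is well defined and isometric, and extends to an inner-product preserving right module map of the Hilbert module $J_J$. Its range is closed and contains all $\beta(x)hy$, so $u$ is surjective because $\beta(A)=A$. Thus $u$ is a unitary in $M(J)$. By definition $u(xz)=\beta(x)u(z)$ for $x\in A$, $z\in J$. For $x\in J$ this says $ux=\beta(x)u$, that is, $uxu^*=\beta(x)$. $\square$

We record the form in which the dichotomy is used.

**Lemma 6.** Let $g_1,\dots,g_l\in G$ be such that no $\alpha_{g_i}$ is inner (by a multiplier unitary) on a nonzero $\alpha_{g_i}$-invariant ideal of $A$. For $b_1,\dots,b_l\in A$, $\varepsilon>0$ and nonzero hereditary $C$ there is a nonzero hereditary $C'\subset C$ with $\|yb_i\alpha_{g_i}(y)\|\le\varepsilon\|y\|^2$ for all $y\in C'_+$ and all $i$.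

**Proof.** The estimate passes to smaller $C'$, so we can treat the indices one after another and need only one pair $(g,b)$. Since $\alpha_g$ has finite order, Proposition 5 says $\delta_b(C)=0$ for $\beta=\alpha_g$. Choose $x\in C_+$, $\|x\|=1$, with $\|xb\alpha_g(x)\|<\varepsilon/2$, and $\gamma\in(0,1)$ with $2\gamma\|b\|\le\varepsilon/2$. For $y\in C_\gamma(x)_+$ we have $\|y-yx\|=\|y-xy\|\le\gamma\|y\|$ by (4), so
$$\|yb\alpha_g(y)\|\le\|y\,xb\alpha_g(x)\,\alpha_g(y)\|+2\gamma\|b\|\|y\|^2\le\varepsilon\|y\|^2 .$$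
Take $C'=C_\gamma(x)$. $\square$

## 8. An ideal on which every $\alpha_g$ is inner or nowhere inner

An automorphism can be inner on one ideal, nowhere inner on a second, and can move a third off itself. We pass to an ideal where only the first two behaviors occur, uniformly. Let $A,G,\alpha,B,C$ be as in Theorem 1.

**Step 1: arrange $B\subset\overline{CPC}$.** Pick $c\in C$, $b\in B$ with $x=cb\ne0$. Then $x^*x=b^*c^*cb\in B$, so by (F1) $\mathrm{Her}_P(xx^*)\cong\mathrm{Her}_P(x^*x)\subset B$, and $xx^*\in CPC$ gives $\mathrm{Her}_P(xx^*)\subset\overline{CPC}$. An embedding into $\mathrm{Her}_P(xx^*)$ gives one into $B$, so we may replace $B$ by $\mathrm{Her}_P(xx^*)$. Now $E(B)\subset\overline{CAC}\subset C$.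

**Step 2: small ideals still see $B$.** Let $I_0$ be the ideal of $A$ generated by $E(B)$; it is nonzero because $E$ is faithful.

**Lemma 7.** If $0\ne J\subset I_0$ is an ideal of $A$, then $(C\cap J)B\ne0$.

**Proof.** Otherwise $(C\cap J)E(B)=E((C\cap J)B)=0$. Let $y\in E(B)\subset C$, $j\in J_+$, and let $(e_\nu)$ be an approximate identity of $C$. Then $e_\nu je_\nu\in C\cap J$, so $y^*e_\nu je_\nu y=0$, hence $j^{1/2}e_\nu y=0$, and in the limit $j^{1/2}y=0$. Thus $JE(B)=0$, so $JI_0=0$, and $J=J^2\subset JI_0=0$, a contradiction. $\square$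

**Step 3: an ideal whose translates meet it essentially or not at all.** Among nonzero ideals $J\subset I_0$ of $A$ choose $I$ maximizing $|\{g:\alpha_g(J)\cap J=0\}|$, and let $S=\{g:\alpha_g(I)\cap I\ne0\}$. (For the flip on $A_1\oplus A_1$, with $A_1\neq0$ and $I_0=A$, the ideal $I=A_1\oplus0$ qualifies, with $S=\{1\}$.) If $0\ne J\subset I$ and $g\notin S$, then $\alpha_g(J)\cap J=0$; so by maximality
$$\alpha_s(J)\cap J\ne0\quad\text{for all }s\in S\text{ and all nonzero ideals }J\subset I.\tag{8}$$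

*$S$ is a subgroup.* Clearly $1\in S$. If $g,h\in S$, then $J_1=I\cap\alpha_g(I)\ne0$, and by (8) $0\ne J_1\cap\alpha_h(J_1)\subset I\cap\alpha_{hg}(I)$, so $hg\in S$. As $G$ is finite, $S$ is a subgroup.

*For every nonzero ideal $L\subset I$, $\bigcap_{s\in S}\alpha_s(L)\ne0$.* With $S=\{s_1,\dots,s_m\}$, $K_0=L$, $K_i=K_{i-1}\cap\alpha_{s_i}(K_{i-1})$, all $K_i\ne0$ by (8), and $K_m\subset\bigcap_i\alpha_{s_i}(L)$. In particular there are nonzero $S$-invariant ideals inside $I$.

**Step 4: make innerness all or nothing.** For a nonzero $S$-invariant ideal $J\subset I$ let $N_J=\{s\in S:\alpha_s|_J=\mathrm{Ad}\,u\text{ for some unitary }u\in M(J)\}$, a subgroup of $S$. Choose $J$ with $|N_J|$ maximal. *If $s\in S\setminus N_J$, then $\alpha_s$ is not inner on any nonzero $\alpha_s$-invariant ideal $L\subset J$.* Otherwise $L_0=\bigcap_{t\in S}\alpha_t(L)\subset L$ is nonzero and $S$-invariant. Multipliers of $L$ and of $J$ preserve the ideal $L_0$ (if $u\in M(L)$, then $uL_0=uL_0L_0\subset LL_0\subset L_0$,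 and similarly for $J$), so the unitaries restrict to unitaries of $M(L_0)$. Then $N_{L_0}\supset N_J\cup\{s\}$, contradicting maximality.

**Step 5: move everything to $J$ and $S$.** Put $C_J=C\cap J$. We have $J\,A\lambda_g\,J\subset(J\cap\alpha_g(J))\lambda_g$, which is $0$ for $g\notin S$, while $\alpha_s(J)=J$ for $s\in S$. So
$$\overline{JPJ}=\bigoplus_{s\in S}J\lambda_s=C^*(S,J,\alpha)=:P_J .$$
By Lemma 7 choose $c\in C_J$, $b\in B$ with $x=cb\ne0$, and replace $B$ by $\mathrm{Her}_P(xx^*)\subset\overline{C_JPC_J}$, which as in Step 1 is isomorphic to a subalgebra of $B$. Writing elements of $C_J$ as products of two elements of $C_J$ gives $C_JPC_J\subset C_J(JPJ)C_J$, so $\overline{C_JPC_J}=\overline{C_JP_JC_J}\subset P_J$. So the new $B$ is a nonzero hereditary subalgebra of $P_J$ contained in $\overline{C_JP_JC_J}$. A hereditary subalgebra $D$ of $J$ is hereditary in $A$: for $d=d_1d_2$, $d'=d_1'd_2'$ with factors in $D$, $dad'=d_1(d_2ad_1')d_2'\in DJD\subset D$. So a solution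 for $(J,S,C_J,P_J)$ is a solution for the original data. Replacing $(A,G,C,P)$ by $(J,S,C_J,P_J)$, we may assume:

> (R) $0\ne B\subset\overline{CPC}$; $N=\{g\in G:\alpha_g=\mathrm{Ad}\,u_g,\ u_g\in M(A)\text{ unitary}\}$, with chosen $u_g$, $u_1=1$; and for $g\in G\setminus N$, $\alpha_g$ is not inner on any nonzero $\alpha_g$-invariant ideal of $A$.

As before, $B\subset\overline{CPC}$ gives $E(B)\subset C$. The algebra $\mathcal C$ of Section 1 is from now on formed for this $A$, $G$ and $N$.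

## 9. The fibers of $\mathcal C$ over the spectrum of $Z$

The center of $M(A)$ is $Z=C(Y)$ with $Y$ compact Hausdorff, and $\mathcal C$ is a bundle of finite-dimensional algebras over $Y$. For $\chi\in Y$, viewed as a character of $Z$, let $\mathfrak m=\ker\chi$. Since $Z$ is central and (1) holds, $\bigoplus_{g\in N}\mathfrak mw_g$ is an ideal of $\mathcal C$, closed by (2). The quotient $\mathcal C_\chi$ is a finite-dimensional C\*-algebra with basis the unitaries $(\dot w_g)_{g\in N}$, in which $z\in Z$ becomes $\chi(z)$. The functional $\dot\tau(\sum t_g\dot w_g)=t_1$ satisfies $\dot\tau(\dot X\dot X^*)=\sum|t_g|^2$ and $\dot\tau(1)=1$, so it is a faithful state, and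
$$\chi(\tau(X))=\dot\tau(\dot X).\tag{9}$$

If $X=\sum z_gw_g$ vanishes in every fiber, then $z_g(y)=0$ for all $g\in N$, $y\in Y$, so $X=0$. Hence $\mathcal C\to\prod_{y\in Y}\mathcal C_y$ is injective, therefore isometric, and since the $\dot w_g$ are unitaries,
$$\Big\|\sum_{g\in N}z_gw_g\Big\|=\sup_{y\in Y}\Big\|\sum_gz_g(y)\dot w_g\Big\|_{\mathcal C_y}\le\sup_{y\in Y}\sum_{g\in N}|z_g(y)|.\tag{10}$$

A spectral projection chosen in one fiber lifts to $\mathcal C$ only as an approximate projection, and (10) will repair this near the fiber. Here is the effect in miniature. Let $\mathbb Z_2$ act trivially on $A=C([0,1])$. Then $Z=A$, $Y=[0,1]$, and $\mathcal C=Ze_+\oplus Ze_-$ with $e_\pm=(1\pm\lambda)/2$. Let $T=(1-y)e_+$. At $y=0$ the fiber element is the projection $\dot e_+$. If $m$ is continuous, $m=0$ on $(-\infty,\frac23]$ and $m=1$ on $[\frac56,\infty)$, then $m(T)=m(1-y)e_+$ is not a projection, but $z\,m(T)=z\,m(T)^2$ for every $z$ supported in $[0,\frac16]$.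

## 10. Proof of Theorem 1 under (R)

**Step 1: choose $b$ and a corner where the terms with $g\notin N$ are negligible.** Since $E$ is faithful, pick $b=\sum b_g\lambda_g\in B_+$ with $\|E(b)\|=1$, and let $a_0=b_1=E(b)\in C_+$. Apply Lemma 6 to the $g\notin N$, the elements $b_g$, the number $1/(40|G|)$ and the hereditary subalgebra $C_{1/2}(a_0)\subset C$. This gives a nonzero hereditary $C'\subset C_{1/2}(a_0)$ with
$$\Big\|\sum_{g\notin N}yb_g\alpha_g(y)\lambda_g\Big\|\le\frac1{40}\qquad\text{for }y\in C'_+,\ \|y\|\le1.\tag{11}$$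
Let $f$ be a pure state of $C'$, with $(\pi,H,\xi)$ and the extension of $f$ to $M(A)$ as in Lemma 3. As $\xi\in\overline{\pi(C')H}\subset\overline{\pi(C_{1/2}(a_0))H}$, (5) gives $\|\pi(a_0)\xi-\xi\|\le\frac12$, so $f(a_0)\ge\frac12$. For $z\in Z$, $\pi(z)$ commutes with $\pi(A)$, so $\pi(z)=\chi(z)1$ for a character $\chi$ of $Z$. Fix this $\chi$; note $f(z)=\chi(z)$.

**Step 2: the terms with $g\in N$ give a positive matrix $t\in\mathcal C_\chi$.** Let $b_N=\sum_{g\in N}b_g\lambda_g=\sum_{g\in N}b_gu_gw_g$.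

*$b_N\ge0$.* Write $b=dd^*$ with $d\in P$ and split $d=\sum_td^{(t)}$ according to the right cosets $Nt$. Then $d^{(t)}d^{(t')*}$ is supported on $Ntt'^{-1}N$, which meets $N$ only if $Nt=Nt'$, and is then equal to $N$. So $b_N=\sum_td^{(t)}d^{(t)*}\ge0$.

*A representation that sees $\mathcal C_\chi$.* Let $\mathcal C_\chi$ act faithfully and unitally on a Hilbert space $K$. On the C\*-algebra $\bigoplus_{g\in N}A\lambda_g=\bigoplus_{g\in N}Aw_g$ put
$$\Pi\Big(\sum_{g\in N}a_gw_g\Big)=\sum_{g\in N}\pi(a_g)\otimes\dot w_g\quad\text{on }H\otimes K .$$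
Since $a_gw_g\,a_hw_h=a_ga_h\omega(g,h)w_{gh}$, $\pi(\omega(g,h))=\chi(\omega(g,h))1$ and $\dot w_g\dot w_h=\chi(\omega(g,h))\dot w_{gh}$, $\Pi$ is multiplicative. Likewise $(aw_g)^*=a^*\omega(g,g^{-1})^*w_{g^{-1}}$ goes to $\pi(a)^*\otimes\dot w_g^*$, so $\Pi$ is a \*-representation. Put
$$t=\sum_{g\in N}f(b_gu_g)\dot w_g\in\mathcal C_\chi,\qquad\langle t\eta,\eta\rangle=\langle\Pi(b_N)(\xi\otimes\eta),\xi\otimes\eta\rangle\ge0\quad(\eta\in K).$$
So $t\ge0$, and $s:=\|t\|\ge\dot\tau(t)=f(b_1u_1)=f(a_0)\ge\frac12$.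

**Step 3: lift $t$ and cut at the top of its spectrum.** Let $T=\sum_{g\in N}z_gw_g\in\mathcal C_+$ be a positive lift of $t$, so $\chi(z_g)=f(b_gu_g)$. As $\mathrm{sp}(t)$ is finite with maximum $s$, choose $\kappa>0$ with $3\kappa\le s/2$ and $\mathrm{sp}(t)\cap[s-3\kappa,s)=\emptyset$. Let $m,l\colon\mathbb R\to[0,1]$ be continuous with
$$m=0\text{ on }(-\infty,s-2\kappa],\quad m=1\text{ on }[s-\kappa,\infty);\qquad l=1\text{ on }[s-2\kappa,s-\kappa],\quad l=0\text{ off }[s-3\kappa,s-\tfrac\kappa2].$$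
Put $Q=m(T)\in\mathcal C_+$. Then $\dot Q=m(t)$ is the spectral projection of $t$ at $s$. It is nonzero, so by (9) $\rho:=\chi(\tau(Q))=\dot\tau(\dot Q)>0$; also $\tau(Q)\ge0$ by (3). The function $l$ marks where $m$ is neither $0$ nor $1$. Since $l(t)=0$, $l(T)=\sum_{g\in N}v_gw_g$ with $\chi(v_g)=0$.

**Step 4: near $\chi$, the element $Q$ acts as a projection that kills nothing.** The set
$$U=\Big\{y\in Y:\ \sum_g|v_g(y)|<\tfrac12,\ \tau(Q)(y)>\tfrac\rho2\Big\}$$
is an open neighborhood of $\chi$. By Urysohn choose $z_0,z,\tilde z\in Z$ with values in $[0,1]$, supported in $U$, with $\chi(z_0)=1$, $zz_0=z_0$, $\tilde zz=z$. Then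
$$z(Q-Q^2)=0.\tag{12}$$
Indeed $\tilde zl(T)=\sum\tilde zv_gw_g$, and $\sum_g|\tilde z(y)v_g(y)|\le\frac12$ for every $y\in Y$ (it is $0$ off $U$), so $\|\tilde zl(T)\|\le\frac12$ by (10). Since $l=1$ wherever $m-m^2\ne0$, $Q-Q^2=(Q-Q^2)l(T)^j$ for all $j$, and $z=z\tilde z^j$. Hence
$$\|z(Q-Q^2)\|=\|z(Q-Q^2)(\tilde zl(T))^j\|\le\|\tilde zl(T)\|^j\le2^{-j}\quad\text{for all }j .$$
Moreover,
$$d\in A,\quad zd=d,\quad dQ=0\quad\Longrightarrow\quad d=0.\tag{13}$$
Indeed $0=E(dQ)=d\tau(Q)$ by (3). As $\tau(Q)>\rho/2$ on $\mathrm{supp}\,z\subset U$, there is $z_1\in Z$ with $z_1\tau(Q)=z$, and $d=zd=z_1\tau(Q)d=0$.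

**Step 5: excise, so that $yby\approx y^2T$.** For $g\in N$, $b_gu_g-z_g\in M(A)$ and $f(b_gu_g-z_g)=f(b_gu_g)-\chi(z_g)=0$. So Lemma 3 gives $y_0\in C'_+$ with $\|y_0\|=1=f(y_0)$ and $\|y_0(b_gu_g-z_g)y_0\|\le\frac1{40|N|}$ for $g\in N$. Let
$$y=z_0y_0=y_0^{1/2}z_0y_0^{1/2}\in C'_+ .$$
Then $f(y)=\chi(z_0)f(y_0)=1$, so $\|y\|=1$; also $zy=y$, and $\|y(b_gu_g-z_g)y\|\le\frac1{40|N|}$. Since $w_g$ commutes with $y$, the terms of $yby$ with $g\in N$ are $yb_gu_gy\,w_g$, and $y^2T=\sum_{g\in N}yz_gy\,w_g$. With (11),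
$$\|yby-y^2T\|\le\Big\|\sum_{g\notin N}yb_g\alpha_g(y)\lambda_g\Big\|+\Big\|\sum_{g\in N}y(b_gu_g-z_g)y\,w_g\Big\|\le\frac1{40}+\frac1{40}<\frac1{16}.$$
Here $y^2T=yTy\in P_+$. By (F2), $r:=(y^2T-\frac1{16})_+=d_0(yby)d_0^*$ for some $d_0\in P$. With $v=b^{1/2}yd_0^*$ we have $v^*v=r$ and $vv^*\in\mathrm{Her}_P(b)\subset B$, so by (F1) $\mathrm{Her}_P(r)\cong\mathrm{Her}_P(vv^*)\subset B$. It remains to embed some $D$ into $\mathrm{Her}_P(r)$.

**Step 6: the embedding $d\mapsto dQ$.** Let $h=h_{1/2}$ and $D=\mathrm{Her}_A(h(y))=C_{1/2}(y)\subset C'\subset C$, which is nonzero and hereditary in $A$. As $zy=y$ and $h(0)=0$, $zh(y)=h(y)$ and so $zd=d$ for $d\in D$. Define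
$$\varphi_0\colon D\to P,\qquad\varphi_0(d)=dQ .$$
Since $Q=Q^*$ commutes with $A$, and $dQ^2=dzQ^2=dzQ=dQ$ for $d\in D$ by (12), we get $\varphi_0(d)\varphi_0(d')=dd'Q^2=dd'Q=\varphi_0(dd')$ and $\varphi_0(d)^*=d^*Q=\varphi_0(d^*)$. So $\varphi_0$ is a homomorphism, and by (13) it is injective.

*The range lies in $\mathrm{Her}_P(r)$.* The commutative C\*-algebra generated by $1,y,T$ is $C(\Omega)$, where $\Omega$ is the joint spectrum with coordinates $(p,q)$ for $(y,T)$. The element $h(y)Q\in P$ corresponds to $h(p)m(q)$, and $r$ to $(p^2q-\frac1{16})_+$. Where $h(p)m(q)\ne0$ we have $p>\frac12$ and $q>s-2\kappa\ge\frac s2\ge\frac14$, hence $p^2q>\frac1{16}$, that is, $r>0$. A continuous function on the compact space $\Omega$ that vanishes wherever $r$ does is the uniform limit of its products with $r^{2/j}$: where the function is at least $\varepsilon'$ in modulus, $r$ is bounded below and $r^{2/j}\to1$ uniformly; elsewhere the error is at most a fixed multiple of $\varepsilon'$.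 So $h(y)Q=\lim_jr^{1/j}h(y)Qr^{1/j}\in\mathrm{Her}_P(r)$. For $a\in A$, using $dQ=dQ^2$ on $D$,
$$\varphi_0(h(y)ah(y))=h(y)ah(y)Q^2=(h(y)Q)\,a\,(h(y)Q)\in\mathrm{Her}_P(r).$$
By continuity $\varphi_0(D)\subset\mathrm{Her}_P(r)$. Composing $\varphi_0$ with $\mathrm{Her}_P(r)\cong\mathrm{Her}_P(vv^*)\subset B$ gives the injective homomorphism $\varphi\colon D\to B$. This proves Theorem 1, and with it Corollary 2. $\square$

## 11. Twisted actions and locally finite groups

**Theorem 8.** Theorem 1 also holds for (Busby–Smith) twisted actions $(\alpha,\sigma)$ of finite groups and, more generally, for reduced twisted crossed products by discrete locally finite groups, of any cardinality.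

A group is locally finite if every finite subset generates a finite subgroup. For untwisted actions reduced and full crossed products coincide here, since locally finite groups are amenable.

**Proof.** **Step 1: untwist a finite group by matrices.** For finite $G$ let $P=\bigoplus A\lambda_g$ with $\lambda_g\lambda_h=\sigma(g,h)\lambda_{gh}$, $\lambda_ga\lambda_g^*=\alpha_g(a)$, $\lambda_1=1$. Let $n=|G|$, with matrix units $e_{g,h}$ of $M_n$ indexed by $G$. In $M(M_n\otimes P)$ put $U_g=\sum_he_{gh,h}\otimes\lambda_{gh}\lambda_h^*$. These are unitaries, with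
$$U_gU_k=\sum_he_{gkh,h}\otimes\lambda_{gkh}\lambda_{kh}^*\lambda_{kh}\lambda_h^*=U_{gk}.$$
Since $\lambda_{gh}\lambda_h^*=\sigma(g,h)^*\lambda_g$, we have $U_g=V_g(1\otimes\lambda_g)$ with $V_g=\sum_he_{gh,h}\otimes\sigma(g,h)^*$ a unitary in $M(M_n\otimes A)$. So $\mathrm{Ad}\,U$ preserves $M_n\otimes A$ and is an ordinary action of $G$ on it. As
$$M_n\otimes P=\bigoplus_g(M_n\otimes A)(1\otimes\lambda_g)=\bigoplus_g(M_n\otimes A)U_g,$$
the canonical map $C^*(G,M_n\otimes A,\mathrm{Ad}\,U)\to M_n\otimes P$ is bijective and is the identity on $M_n\otimes A$. Given $B,C$ with $CB\ne0$, apply Theorem 1 to the hereditary subalgebras $e_{1,1}\otimes B$ and $e_{1,1}\otimes C$. A hereditary subalgebra of $M_n\otimes A$ inside $e_{1,1}\otimes C$ has the form $D=e_{1,1}\otimes D'$ with $D'\subset C$ hereditary in $A$, and we obtain an injective homomorphism $D'\to B$.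

**Step 2: approximate by finite subgroups.** For $G$ locally finite, $P$ is the closure of the directed union of the subalgebras $P_F$, the twisted crossed products by the finite subgroups $F$. Choose $c\in C_+$ with $\|c\|\le1$ and $b\in B_+$ such that $\|cbc\|=1$. (If $c_1b_1\ne0$ with $c_1\in C$, $b_1\in B$, take multiples of $c_1^*c_1$ and $b_1b_1^*$: if $c_1^*c_1b_1b_1^*c_1^*c_1=0$, then $c_1^*c_1b_1=0$, so $c_1b_1=0$.) Approximating $b^{1/2}$, choose a finite subgroup $F$ and $b'\in(P_F)_+$ with $\|b-b'\|<\frac14$. Then $\|cb'c\|>\frac34$, so $r=(cb'c-\frac14)_+\ne0$, and by (F2) $r=d\,cbc\,d^*$ for some $d\in P$. With $v=b^{1/2}cd^*$,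
$$\mathrm{Her}_{P_F}(r)\subset\mathrm{Her}_P(r)\cong\mathrm{Her}_P(vv^*)\subset B .$$
Since $0\ne\mathrm{Her}_{P_F}(r)\subset\overline{CP_FC}$, we have $C\,\mathrm{Her}_{P_F}(r)\ne0$, and Step 1 applies to $P_F$, $C$ and $\mathrm{Her}_{P_F}(r)$. $\square$

**Corollary 9.** If $A$ has property (SP) (every nonzero hereditary subalgebra contains a nonzero projection), then so does every crossed product of $A$ as in Theorem 8.

**Proof.** Given $B\ne0$, take $\varphi\colon D\to B$ from Theorem 8 with $C=A$. A nonzero projection in $D$ has a nonzero projection in $B$ as its image. $\square$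

## 12. Compact groups and discrete abelian groups for which the embedding exists

**Theorem 10.** Consider for a group $G$ the assertion $\mathcal E(G)$: for every action of $G$ on a C\*-algebra $A$, every nonzero hereditary subalgebra of the crossed product contains an injective homomorphic image of some nonzero hereditary subalgebra of $A$.

1. For $G$ compact Hausdorff, $\mathcal E(G)$ holds if and only if $G$ is finite.
2. For $G$ discrete abelian, $\mathcal E(G)$ holds if and only if $G$ is a torsion group; failure already occurs for the trivial action on $\mathbb C$.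

**Proof.** The "if" parts are Theorems 1 and 8, since abelian torsion groups are locally finite.

**Infinite compact $G$.** Let $G$ act on $A=C(G)$ by translation. Then $C^*(G,A)\cong\mathcal K(L^2(G))$ has a hereditary subalgebra $B\cong\mathbb C$, the corner of a rank one projection. A nonzero hereditary subalgebra of $C(G)$ is $C_0(U)$ with $U\ne\emptyset$ open. An infinite compact group is not discrete, so by homogeneity it has no isolated points. Hence $U$ is infinite, and $C_0(U)$ is infinite-dimensional and does not embed in $\mathbb C$.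

**Discrete abelian $G$ that is not torsion.** Let $g\in G$ have infinite order, and let $G$ act trivially on $A=\mathbb C$, so $C^*(G)=C(\widehat G)$. Let $G_t$ be the torsion subgroup and $K=\widehat{G/G_t}\subset\widehat G$. It is connected, since $G/G_t$ is torsion-free. As $gG_t$ has infinite order and characters extend from subgroups, $\{k(g):k\in K\}=\mathbb T$. Let $U=\{\chi\in\widehat G:|\chi(g)-1|<1\}$, which contains the trivial character, and $B=C_0(U)$. The only nonzero hereditary subalgebra of $\mathbb C$ is $\mathbb C$. An injective homomorphism $\mathbb C\to B$ would give a nonzero projection in $C_0(U)$, that is, a nonempty compact open (hence clopen) $V\subset U$. For $\chi\in V$ the connected set $\chi K$ meets $V$, so it lies in $V\subset U$. But $\{(\chi k)(g):k\in K\}=\mathbb T\not\subset\{t:|t-1|<1\}$, a contradiction. $\square$
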